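# Odd elasticities and the longest atoms over $C_2^{11}\oplus C_6$

## 1. Even cyclic groups: a sign count

Let $G$ be a finite abelian group, written additively in these notes. A **sequence** over $G$ is a finite unordered multiset of elements of $G$. We write sequences as formal products, so $g_1\cdots g_\ell$ has length $\ell$, and concatenation is multiplication. A sequence is **zero-sum** if its terms add up to $0$ (in multiplicative language: product-one). The zero-sum sequences form a commutative cancellative monoid $\mathcal B(G)$ whose unit is the empty sequence. This monoid is atomic. Its **atoms** are the minimal zero-sum sequences: nonempty, zero-sum, and not partitionable into two nonempty zero-sum subsequences. The **Davenport constant** $\mathsf D(G)$ is the maximal length of an atom.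

The atom $0$ (length one) is the only atom that contains the identity, since the identity would split off from anything longer. An atom of length two is $g\cdot(-g)$ with $g\ne0$.

Factorizations into atoms are not unique. For $k\in\mathbb N$ put
$$\mathcal U_k(G)=\{\ell\in\mathbb N:\ u_1\cdots u_k=v_1\cdots v_\ell\ \text{for some atoms } u_i,v_j\},\qquad \rho_k(G)=\sup\,\mathcal U_k(G).$$
How many atoms can a product of $k$ atoms become? For $|G|\ge3$ it is known that $\rho_{2k}(G)=k\mathsf D(G)$ and
$$k\mathsf D(G)+1\le\rho_{2k+1}(G)\le k\mathsf D(G)+\lfloor \mathsf D(G)/2\rfloor ,$$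
and that for cyclic groups the lower bound is attained. The even case is settled; the odd case leaves a gap. The upper bound is a length count, and its equality case is what we shall use throughout.

**Lemma 1 (length count).** Let $D=\mathsf D(G)\ge2$ and $u_1\cdots u_{2k+1}=v_1\cdots v_\ell$ with atoms $u_i,v_i$. Let $j$ be the number of $u_i$ equal to the atom $0$. Then
$$\ell\le kD+\tfrac D2-j\left(\tfrac D2-1\right).\tag{1}$$
If $D\ge4$ is even and $\ell=kD+\frac D2$, then every $|u_i|=D$ and every $|v_i|=2$.

*Proof.* The identity occurs exactly $j$ times in the product, so exactly $j$ of the $v_i$ equal the atom $0$. Cancel these. All remaining atoms have length between $2$ and $D$, so counting terms on both sides gives $2(\ell-j)\le D(2k+1-j)$, which is (1). If $D\ge4$ is even and $\ell=kD+\frac D2$, then $j=0$ and both estimates used in the count are equalities. $\square$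

**Proposition 2.** Let $n\ge4$ be even. Then $\mathsf D(C_n)=n$, and $\rho_{2k+1}(C_n)\le kn+\frac n2-1$ for every $k\ge0$.

*Proof.* *Longest atoms.* Let $g_1\cdots g_\ell$ be an atom and $s_i=g_1+\dots+g_i$. The $s_i$ are distinct, since $s_i=s_{i'}$ with $i<i'$ would make $g_{i+1}\cdots g_{i'}$ a proper nonempty zero-sum subsequence. So $\ell\le n$. If $\ell=n\geq 2$, then $\{s_1,s_2,\dots,s_n\}=C_n$. Exchange $g_1$ and $g_2$: the new partial sums $g_2,s_2,\dots,s_n$ also exhaust $C_n$, so $g_2=s_1=g_1$. The ordering was arbitrary, so all terms are equal, and the atom is $g^n$ with $g$ of order $n$. Conversely $g^n$ is then an atom.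

*Signs.* Suppose $\ell=kn+\frac n2$ occurs. By Lemma 1, $u_i=g_i^n$ with $g_i$ of order $n$, and the product is a product of pairs $g\cdot(-g)$. Hence each $g$ of order $n$ has the same multiplicity in the product as $-g$, and $g\ne-g$ because $n\ge3$. These multiplicities are $n$ times the number of $i$ with $g_i=g$, respectively $g_i=-g$. So the indices with $g_i=g$ and those with $g_i=-g$ are equal in number for every pair $\{g,-g\}$. Then $2k+1$ is even, a contradiction. $\square$

In short, every longest atom carries a sign, a product of length-two atoms has total sign zero, and an odd number of signs cannot cancel. What changes when $G$ is not cyclic?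

## 2. Non-cyclic groups: a group where the signs vanish, and one where they might not

**Where the sign disappears.** Take $G=C_2^3=\mathbb F_2^3$. In an atom of length $\ell$ over $\mathbb F_2^r$ any $\ell-1$ terms are linearly independent, so $\ell\le r+1$; a basis together with its sum is an atom of length $r+1$. Hence $\mathsf D(C_2^3)=4$. Let
$$P_1=\{x_1=1\},\quad P_2=\{x_2=1\},\quad P_3=\{x_1+x_2=1\},$$
four elements each, read as sequences. Each $P_i$ has sum $0$, no zero term and no repeated term, so it cannot be split as $1+3$ or $2+2$; it is an atom of length $4$. An element $x$ with $(x_1,x_2)\ne(0,0)$ lies in exactly two of the $P_i$, and the other elements lie in none. So $P_1P_2P_3$ is a product of six atoms $g\cdot g$, and $\rho_3\ge6=\mathsf D+\mathsf D/2$. Multiplying by copies of $P_1\cdot P_1$ (four atoms $g\cdot g$) gives $\rho_{2k+1}(C_2^3)=4k+2$ for all $k\ge1$: the upper bound is attained. Since $g=-g$ here, there is no sign left to obstruct.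

The following conjecture says that this is what always happens. It is taken from Danilo Vilela Avelar, Fabio Enrique Brochero Martínez, Sávio Ribas, "On minimal product-one sequences of maximal length over the non-abelian group of order $pq$", arXiv:2510.00070 (2025).

**Conjecture.** Let $G$ be a finite non-cyclic abelian group with $\mathsf D(G)\ge4$. Then there is $k_0\in\mathbb N$ such that $\rho_{2k+1}(G)=k\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor$ for each $k\ge k_0$.

(If $\mathsf D(G)\in\{2,3\}$ then $\lfloor \mathsf D(G)/2\rfloor=1$, so the two bounds coincide; this is why one assumes $\mathsf D(G)\ge4$.) The conjecture is false.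

**Theorem 3.** Let $G=C_2^{11}\oplus C_6\;(\cong C_2^{12}\oplus C_3)$. Then $\mathsf D(G)=20$, and

1. $\rho_{2k+1}(G)\le k\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor-1=20k+9$ for **every** $k\ge0$. So the conjectured equality fails for every $k$.
2. There is $k_0$ with $\rho_{2k+1}(G)=20k+9$ for all $k\ge k_0$. So 1. is sharp.

**A sign on $\mathbb F_2^r\oplus\mathbb F_3$.** Write elements of $G=\mathbb F_2^{r}\oplus\mathbb F_3$ as $(v,a)$, where $a\in\mathbb F_3=\{0,1,-1\}$, and lift $a$ to the integer $0,1,-1$. For a sequence $S=\prod_i(v_i,a_i)$ put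
$$s(S)=\sum_ia_i\in\mathbb Z .$$
Then $s$ is additive under concatenation, and $s(g\cdot(-g))=0$. For $C_6=\mathbb F_2\oplus\mathbb F_3$ the longest atoms $g^6$ have $s=\pm6$, and the proof of Proposition 2 is the remark that an odd number of terms $\pm6$ does not sum to $0$.

**Reduction of part 1.** Suppose we know, for $r=12$, that $\mathsf D(G)=20$ and that
$$\text{every atom }S\text{ of length }20\text{ over }G\text{ has }s(S)=\pm12 .\tag{2}$$
Then part 1 follows. Indeed, if $u_1\cdots u_{2k+1}=v_1\cdots v_\ell$ with $\ell\ge20k+10$, then (1) forces $\ell=20k+10$, and Lemma 1 says that all $|u_i|=20$ and all $|v_i|=2$. So $0=\sum_is(v_i)=\sum_is(u_i)$, an odd number of terms $\pm12$, which is impossible.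

**Where congruences stop.** The first thing to try for (2) is a congruence. Being zero-sum gives $s(S)\equiv0\pmod 3$, and if all $a_i\ne0$ then $s(S)\equiv|S|\pmod2$. For length $20$ we get $s(S)\in\{0,\pm6,\pm12,\pm18\}$, and here the congruences end. The value $0$ would destroy the obstruction; so would the coexistence of $6$ and $12$, because $6+6-12=0$. Nor does minimality alone pin down $s$: Section 10 contains an atom over the same $G$ of length $18$ with $s=0$. So we need the structure of atoms of length exactly $20$. Up to global sign they will turn out to have $16$ terms with $a=1$ and $4$ terms with $a=-1$.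

## 3. Atoms as functions from $\mathbb F_2^n$ to $\mathbb F_3$

For $u,x\in\mathbb F_2^n$ put $\chi_u(x)=(-1)^{u\cdot x}$ and, for a function $F$, $\widehat F(u)=\sum_xF(x)\chi_u(x)$. For $X\subseteq\mathbb F_2^n$ let $X^\perp=\{u:u\cdot x=0\ \forall x\in X\}$ and let $\langle X\rangle$ be the span. A **$k$-flat** is a $k$-dimensional affine subspace.

**Definition.** Let $E$ be an $n$-dimensional $\mathbb F_2$-space. A function $\varphi:E\to\mathbb F_3$ is **good** if $\varphi(x)=0\iff x=0$.

Identify $E$ and its dual with $\mathbb F_2^n$. As $2^n$ is invertible in $\mathbb F_3$, there is a unique expansion $\varphi=\sum_wa_w\chi_w$ with $a_w\in\mathbb F_3$. Let $W=\{w:a_w\ne0\}$ be its **support**, $N=|W|$. Lift the $a_w$ to $\{0,\pm1\}\subset\mathbb Z$ and put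
$$\Phi(x)=\sum_wa_w\chi_w(x)\in\mathbb Z,\qquad\text{so } 3\mid\Phi(x)\iff x=0 .$$
The restriction of a good function to a subspace is good.

**Examples.** For $n=1$, $\varphi=1-\chi_1$ takes the values $0,2$, so it is good with $N=2$, $\Phi(0)=0$. For $n=2$, the sum of the three nontrivial characters takes the values $3,-1,-1,-1$, so it is good with $N=3$. For $n=4$: let $E$ be a complement of $\langle\mathbf 1\rangle$ in the even-weight words of $\mathbb F_2^6$, and $\Phi(c)=\sum_{i=1}^6(-1)^{c_i}=6-2|c|$. On $E$ the weights are $0,2,4$, so $\Phi\in\{6,2,-2\}$, with $6$ only at $0$; this is good. The six characters are distinct: if $c_i=c_j$ on $E$, it would hold on all even words (adding $\mathbf 1$ changes both), but $e_i+e_m$ with $m\ne i,j$ violates it. So $N=6$.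

**Lemma 4 (atoms give good functions).** Let $S=\prod_{i=1}^\ell(v_i,a_i)$ be an atom over $\mathbb F_2^r\oplus\mathbb F_3$. There is a subspace $C_0\subseteq\mathbb F_2^\ell$ with $\dim C_0\ge\ell-r-1$ such that on each subspace $C_0'\subseteq C_0$ the function $\varphi(c)=\sum_ia_i(-1)^{c_i}$ is good. Its support has size at most $\ell$. If the size is $\ell$, then all $a_i\ne0$, the characters $\chi_i:c\mapsto(-1)^{c_i}$ are pairwise distinct on $C_0'$, and $\Phi(0)=s(S)$.

*Proof.* Let $C=\{c\in\mathbb F_2^\ell:\sum c_iv_i=0\}$. Then $\dim C\ge\ell-r$, and $\mathbf 1\in C$ since $S$ is zero-sum. Let $C_0$ be a complement of $\langle\mathbf 1\rangle$ in $C$. For $c\in C$ with support $I$, in $\mathbb F_3$,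
$$\sum_ia_i(-1)^{c_i}=\sum_ia_i-2\sum_{i\in I}a_i=\sum_{i\in I}a_i ,$$
because $\sum_ia_i=0$ and $-2=1$. The subsequence indexed by $I$ has $\mathbb F_2$-part $0$, so by minimality the right side vanishes only if $I$ is empty or everything, i.e. $c\in\{0,\mathbf 1\}$. As $\mathbf 1\notin C_0$, $\varphi$ is good on $C_0$ and on its subspaces. At most $\ell$ distinct characters occur. If the support has size $\ell$, no two of the $\chi_i$ coincide and no $a_i$ is $0$. Then the coefficients are exactly the $a_i$, and $\Phi(0)=\sum a_i=s(S)$. $\square$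

**Lemma 5 (good functions give atoms).** Let $\varphi=\sum_{w\in W}a_w\chi_w$ be good on $\mathbb F_2^n$ with $|W|=N$, and let $C\subseteq\mathbb F_2^W$ be the space of restrictions to $W$ of affine functions $w\mapsto x\cdot w+\varepsilon$. Then $\dim C=n+1$. If $v_w$ is the image of the basis vector $e_w$ in $\mathbb F_2^W/C\cong\mathbb F_2^{N-n-1}$, then $\prod_{w\in W}(v_w,a_w)$ is an atom of length $N$ over $\mathbb F_2^{N-n-1}\oplus\mathbb F_3$.

*Proof.* If a nonzero affine function vanished on $W$, then $w\cdot x$ would be constant on $W$ for some $x\ne0$ (the function is not a nonzero constant, since $W\neq\emptyset$). So $\varphi(x)=\pm\varphi(0)=0$, contradicting goodness. Hence $\dim C=n+1$.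

A subsequence indexed by $I\subseteq W$ has $\sum_Iv_w=0$ iff $1_I\in C$, i.e. $1_I(w)=x\cdot w+\varepsilon$ on $W$. Then in $\mathbb F_3$, using $\sum_Wa_w=\varphi(0)=0$,
$$\sum_Ia_w=\sum_Wa_w(-1)^{1_I(w)}=(-1)^\varepsilon\varphi(x),$$
which vanishes iff $x=0$, i.e. $I\in\{\emptyset,W\}$. For $I=W$ both components do vanish ($1_W\in C$, with $x=0,\varepsilon=1$). $\square$

The example with $n=4$, $N=6$ gives an atom of length $6$ over $\mathbb F_2\oplus\mathbb F_3=C_6$, as it should.

**An atom of length 20.** By Lemma 5 we want $n=7$, $N=20$. Let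
$$\mathbb F_2^7=\mathbb F_4^2\times\mathbb F_4\times\mathbb F_2,\quad h(a,b)=ab,\quad W_+=\{(x,h(x),0):x\in\mathbb F_4^2\},\quad W_-=\{(0,y,1):y\in\mathbb F_4\},$$
$W=W_+\cup W_-$, and $a_w=\pm1$ on $W_\pm$. For $(x',y',z')$ in the dual space, $x'=(x_1',x_2')$,
$$\Phi=\sum_{x}(-1)^{x'(x)+y'(h(x))}-(-1)^{z'}\sum_y(-1)^{y'(y)} .$$

- If $y'\ne0$, the second sum is $0$. The first is $\sum_b(-1)^{x_2'(b)}\sum_a(-1)^{x_1'(a)+y'(ab)}$. The map $b\mapsto y'(\,\cdot\,b)$ from $\mathbb F_4$ to its dual is additive and injective (for $b\ne0$, $ab$ runs through $\mathbb F_4$), hence bijective. So exactly one $b$ makes the inner functional zero, and $\Phi=\pm4$.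
- If $y'=0$, $x'\ne0$, the first sum is $0$ and $\Phi=-4(-1)^{z'}$.
- If $y'=0$, $x'=0$, then $\Phi=16-4(-1)^{z'}$, which is $12$ for $z'=0$ and $20$ for $z'=1$.

So $3\mid\Phi$ only at $0$: $\varphi=\Phi\bmod3$ is good, and
$$|\Phi|\in\{4,12,20\}\text{ everywhere}.\tag{3}$$
Lemma 5 gives an atom $U=\prod_{w\in W}(v_w,a_w)$ over $G=\mathbb F_2^{12}\oplus\mathbb F_3$ with $|U|=20$ and $s(U)=16-4=12$. In particular $\mathsf D(G)\ge20$.

## 4. Counting pairs of characters: $\mathsf D(G)=20$

Let $\varphi$ be good on $\mathbb F_2^n$, $W_\pm=\{w:a_w=\pm1\}$, $n_\pm=|W_\pm|$. For $u\ne0$ the **pairs of $u$** are the two-element sets $\{w,w+u\}\subset W$. They are cosets of $\langle u\rangle$, so distinct pairs of the same $u$ are disjoint. Let $t_u^+$ (resp. $t_u^-$) be the number of pairs of $u$ with equal (resp. opposite) signs, $t_u=t_u^++t_u^-$, $d_u=t_u^+-t_u^-$.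

Expanding the square and inverting,
$$\Phi(x)^2=N+2\sum_{u\ne0}d_u\chi_u(x),\qquad 2^{n+1}d_u=\sum_x\Phi(x)^2\chi_u(x)\ (u\ne0),\qquad 2^nN=\sum_x\Phi(x)^2 .\tag{4}$$
Modulo $3$, $\Phi^2$ is $1$ off $0$ and $0$ at $0$. Since $\sum_x\chi_u(x)=0$ for $u\ne0$,
$$2^{n+1}d_u\equiv-1,\qquad2^nN\equiv2^n-1\pmod3.\tag{5}$$
So $d_u\ne0$, hence $t_u\ge1$ for all $u\ne0$: every nonzero vector is a difference of $W$. Counting pairs,
$$\binom N2=\sum_{u\ne0}t_u\ge2^n-1,\qquad\sum_{u\ne0}t_u^-=n_+n_- .\tag{6}$$
In the example $n=4$, $N=6$ we have $\binom62=15=2^4-1$, so $t_u=1$ for every $u$.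

**Lemma 6.** (a) If $n=6$, then $N\ge15$. (b) If $n=7$, then $N\ge20$.

*Proof.* (a) By (5), $N\equiv0$ mod $3$; by (6), $\binom N2\ge63$, so $N\ge12$. Suppose $N=12$. By (5), $d_u\equiv1$ mod $3$, and $\sum(t_u-1)=66-63=3$. If $t_u=1$, then $d_u=\pm1$, so $d_u=1$ and $t_u^-=0$. Hence $t_u^-\ge1$ implies $t_u\ge2$ and $t_u^-\le t_u\le2(t_u-1)$. Summing, $n_+n_-\le6$. With $n_++n_-=12$ the smallest nonzero value of $n_+n_-$ is $11$, so $n_+n_-=0$. Then $t_u=d_u\equiv1$ mod $3$ for all $u$, so exactly one $u$ has $t_u=4$ and all others have $t=1$. Let $\{w_1,w_1+u\}$, $\{w_2,w_2+u\}$ be two pairs of this $u$. Then $w_1+w_2\notin\{0,u\}$ has the two different pairs $\{w_1,w_2\}$ and $\{w_1+u,w_2+u\}$, contradicting $t_{w_1+w_2}=1$. So $N\ge15$.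

(b) By (5), $N\equiv2$ mod $3$; by (6), $\binom N2\ge127$, so $N\ge17$. Suppose $N=17$. By (5), $d_u\equiv-1$ mod $3$, so $t_u=1$ forces $t_u^-=1$. As $\sum(t_u-1)=136-127=9$, at least $118$ elements have $t_u=1$, so $n_+n_-\ge118$. But $n_++n_-=17$ gives $n_+n_-\le72$, a contradiction. So $N\ge20$. $\square$

**Proposition 7.** $\mathsf D(G)=20$. Moreover every atom $S$ of length $20$ over $G$ has all $a_i\ne0$, and $s(S)=\Phi(0)$ for some good function on $\mathbb F_2^7$ with support of size exactly $20$.

*Proof.* Replacing two terms of an atom of length $\ge2$ by their sum gives an atom, because a zero-sum subsequence of the new sequence lifts to one of the old. So if an atom of length $\ge21$ existed, one of length exactly $21$ would exist. Lemma 4 ($r=12$) would give a good function on an $8$-dimensional space with $N\le21$, but $\binom{21}2=210<255$, contradicting (6). With $U$ from Section 3, $\mathsf D(G)=20$. For an atom of length $20$, take $\dim C_0'=20-13=7$ in Lemma 4. Then $N\le20$, and $N\ge20$ by Lemma 6(b). So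 $N=20$ and the last part of Lemma 4 applies. $\square$

So (2), and with it part 1 of Theorem 3, follows from the next proposition. Sections 5–9 prove it.

**Proposition 8.** If $\varphi$ is good on $\mathbb F_2^7$ with $N=20$, then $s:=\Phi(0)=\pm12$.

## 5. Restriction to hyperplanes: five types of differences

From now on $n=7$, $N=20$. We have $s=n_+-n_-$, $3\mid s$, $s$ even, $|s|\le20$. Replacing $\varphi$ by $-\varphi$ we may assume $s\in\{0,6,12,18\}$. Also $n_+n_-=(400-s^2)/4=100-s^2/4$.

**Step 1: bound the pairs of each $u$.** The purpose is to limit $(t_u^+,t_u^-)$ to a short list. By (5), $d_u\equiv-1$ mod $3$. Restrict $\varphi$ to the hyperplane $u^\perp$, where $\chi_w=\chi_{w'}$ iff $w+w'\in\{0,u\}$. An opposite-sign pair of $u$ cancels. An equal-sign pair merges into one character with coefficient $\pm2=\mp1\ne0$. So the restriction, a good function on a $6$-dimensional space, has support of size $20-2t_u^--t_u^+$, which is $\ge15$ by Lemma 6(a). Since $2t_u^-+t_u^+\equiv t_u^+-t_u^-=d_u\equiv2$ mod $3$, we get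 $2t_u^-+t_u^+\in\{2,5\}$. Hence $(t_u^+,t_u^-)$ is one of
$$(2,0),\ (0,1);\qquad(5,0),\ (3,1),\ (1,2),\tag{7}$$
with $d_u=2,-1;\ 5,2,-1$ respectively.

**Step 2: count the exceptional differences.** Let $T$ be the set of $u$ of type $(5,0)$, let $x_4$ and $x_3$ be the numbers of $u$ of types $(3,1)$ and $(1,2)$, and $y=|T|+x_4+x_3$. Summing $2t_u^-+t_u^+$ over the $127$ nonzero $u$ and using (6),
$$2\cdot127+3y=190+n_+n_-=290-\frac{s^2}4,\qquad\text{i.e.}\qquad y=12-\frac{s^2}{12}.\tag{8}$$
So $s=18$ is impossible, and $s=12$ has $y=0$. (In the example $U$ all $127$ differences are of type $(2,0)$ or $(0,1)$; since $n_+n_-=64$, there are $64$ of type $(0,1)$ and $63$ of type $(2,0)$.) But counting pairs does not exclude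
$$s=0:\ n_\pm=10,\ y=12,\qquad\qquad s=6:\ n_+=13,\ n_-=7,\ y=9 .$$
Here the pure counting stops. We need two more sources of information: how pairs of several differences interact, and divisibility of $\Phi$ by powers of $2$.

From (7): $d_u=5\iff u\in T$; if $t_u^+\ge4$ then $u\in T$; if $t_u^+\ge3$ then $u\in T$ or $u$ has type $(3,1)$.

**Step 3: an element of $T$ with mixed pairs forces many elements of type $(1,2)$.**

**(M)** *If $u\in T$ and $j$ of its five pairs lie in $W_+$ (the others then lie in $W_-$), then $x_3\ge2j(5-j)$.*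

*Proof.* Let $\{w_i,w_i+u\}\subset W_+$ and $\{w_l,w_l+u\}\subset W_-$ be two pairs of $u$, and $\delta=w_i+w_l\notin\{0,u\}$. Then $\delta$ has the pairs $\{w_i,w_l\}$, $\{w_i+u,w_l+u\}$, and $\delta+u$ has the pairs $\{w_i,w_l+u\}$, $\{w_i+u,w_l\}$, all of opposite signs. So $\delta$ and $\delta+u$ have $t^-\ge2$, hence type $(1,2)$, and the listed pairs are all their opposite-sign pairs. The union of the two opposite-sign pairs of $\delta$ (or of $\delta+u$) is therefore $\{w_i,w_i+u,w_l,w_l+u\}$, which determines $(i,l)$. So the two-element sets $\{\delta,\delta+u\}$ belonging to the $j(5-j)$ choices of $(i,l)$ are pairwise disjoint. $\square$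

**Step 4: full cosets force large $t^+$.**

**(V)** *Let $V$ be a $2$-dimensional subspace, $c+V\subset W_+$, and suppose $c'+V\ne c+V$ meets $W_+$ in $k$ points. Then each of the four $\delta\in c+c'+V$ has $t_\delta^+\ge k$, and $\delta\notin V$.*

*Proof.* Each $f\in(c'+V)\cap W_+$ gives the pair $\{f,f+\delta\}$ with $f+\delta\in c+V\subset W_+$. Different $f$ give different pairs, since $f+\delta\notin c'+V$. As $c+c'\notin V$, the coset $c+c'+V$ is disjoint from $V$. $\square$

## 6. Divisibility by powers of $2$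

**Step 1: encode the types in one function and find its Fourier transform.** Let $J(0)=0$ and $J(u)=(d_u+1)/3\in\{0,1,2\}$ for $u\ne0$. So $J(u)=2\iff u\in T$. By (4), $\Phi(x)^2=20+2\sum_{u\ne0}(3J(u)-1)\chi_u(x)$. Since $\sum_{u\ne0}\chi_u(x)$ is $-1$ for $x\ne0$ and $127$ for $x=0$,
$$\widehat J(x)=\frac{\Phi(x)^2-22}6\quad(x\ne0),\qquad\widehat J(0)=39+\frac{s^2}6 .\tag{9}$$

**Step 2: the parity of $\Phi/2$.** Put $\theta=\Phi/2$ and $\omega=\sum_{w\in W}w$. From $\Phi(x)=s-2\sum_{w\cdot x=1}a_w$ we see $\theta(x)\in\mathbb Z$, and as $a_w$ is odd on $W$,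
$$\theta(x)\equiv\frac s2+\omega\cdot x\pmod2.\tag{10}$$

**Step 3: sums over flats.** For a $k$-flat $A=x_0+L$,
$$\sum_{x\in A}\Phi(x)=2^k\sum_{w\in L^\perp}a_w\chi_w(x_0).$$
On a $3$-flat, therefore, $\sum_A\theta\equiv0$ mod $4$. If $\theta$ is even on $A$, then $\mu:=\theta/2=\Phi/4$ is an integer there and $\sum_A\mu$ is even, i.e. $\mu$ is odd at an even number of the eight points of $A$. Hence:

**(E)** *On any flat where $\theta$ is even, the sets $\{\mu\text{ odd}\}$ and $\{\mu\text{ even}\}$ meet every $3$-flat contained in it in an even number of points.*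

**Step 4: second moments.** By (4), $\sum_x\Phi^2=2560$ and $\sum_x\Phi^2\chi_u=256\,d_u$. If $\omega\ne0$, let $K=\omega^\perp$, with complement $K^c$. Multiplying by $\frac12(1\pm\chi_\omega)$,
$$\sum_K\Phi^2=1280+128\,d_\omega,\qquad\sum_{K^c}\Phi^2=1280-128\,d_\omega .\tag{11}$$
Also $|\Phi|\le20$, so $|\theta|\le10$, and $|\mu|\le5$ where $\mu$ is defined. Off $0$, neither $\Phi$ nor $\theta$ nor $\mu$ is divisible by $3$.

To exploit (E) we need two facts about $\mathbb F_2$-valued functions.

**Lemma 9.** Let $A$ be an $n$-flat, $0\le r\le n$, and $0\ne g:A\to\mathbb F_2$ with zero sum over every $(r+1)$-flat contained in $A$. Then $|\mathrm{supp}\,g|\ge2^{n-r}$.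

*Proof.* Induction on $n$; the case $n=r$ is trivial. Let $n>r$. The support is not a single point, since an $(r+1)$-flat through that point would have sum $1$. Separate two support points by a pair of complementary parallel hyperplanes of $A$. On each of these $(n-1)$-flats $g$ is nonzero and satisfies the hypothesis, so each contains at least $2^{n-1-r}$ support points. $\square$

For instance, for $r=0$ the hypothesis says $g(x)=g(x')$ for all $x,x'$, so $g=1$ and the support has $2^n$ points.

**Lemma 10.** Let $K$ be a $6$-dimensional space and $Z\subseteq K$ a set that contains $0$ and meets every $3$-flat of $K$ in an even number of points. Then $|Z|\ne20$, and if $|Z|=16$, then $Z$ is a subspace.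

(A $4$-dimensional subspace is an example: its intersection with a $3$-flat is empty or a flat of dimension $\ge1$.)

*Proof.* Let $g=1_Z:K\to\mathbb F_2$ and $D_hg(x)=g(x+h)+g(x)$. First, $D_aD_bD_cg=0$ for all $a,b,c$: if $a,b,c$ are independent, the value at $x$ is the sum of $g$ over the $3$-flat $x+\langle a,b,c\rangle$; if they are dependent, every value of $g$ occurs an even number of times among the eight terms. So $f=D_hg$ satisfies $f(a+b)+f(a)+f(b)+f(0)=0$ for all $a,b$. That is, $f+f(0)$ is additive and $D_hg$ is an affine function.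

Let $R=\{h:D_hg\text{ is constant}\}$ and let $\lambda(h)$ be the constant. From $D_{h+h'}g(x)=D_hg(x+h')+D_{h'}g(x)$, $R$ is a subspace and $\lambda$ is additive on it. A nonconstant affine function takes both values equally often, so
$$\Big(\sum_x(-1)^{g(x)}\Big)^2=\sum_h\sum_x(-1)^{D_hg(x)}=64\sum_{h\in R}(-1)^{\lambda(h)} ,$$
which is $0$, or equals $64|R|$ with $\lambda=0$. If $|Z|=20$, the left side is $24^2=64\cdot9$, and $9$ is not a power of $2$: impossible. If $|Z|=16$, it is $32^2=64\cdot16$, so $|R|=16$, $\lambda=0$ and $g$ is $R$-periodic. Then $Z$ is a union of $R$-cosets, has $16$ elements and contains $0$; so $Z=R$. $\square$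

## 7. The value $s=0$ does not occur

Here $n_\pm=10$, $y=12$, $\widehat J(0)=39$, and $\theta(x)\equiv\omega\cdot x$ mod $2$.

**Step 1: $\omega=0$ is impossible.** Then $\theta$ is even everywhere and $\sum\mu^2=2560/16=160$. The set $Z=\{\mu\text{ even}\}$ contains $0$, so $|Z|\ge32$ by (E) and Lemma 9 ($n=7$, $r=2$). As $\mu(x)\ne0$ for $x\ne0$,
$$\sum\mu^2\ge4(|Z|-1)+(128-|Z|)=124+3|Z|\ge220,$$
a contradiction.

**Step 2: for $\omega\ne0$, determine $|\mu|$ on $K=\omega^\perp$.** Now $\theta$ is even on $K$ and odd off $K$. Let $Z=\{x\in K:\mu(x)\text{ even}\}\ni0$. By Lemma 9 ($n=6$, $r=2$), $|Z|\ge16$. By (11), $\sum_K\mu^2=80+8d_\omega$, and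
$$80+8d_\omega\ge4(|Z|-1)+64-|Z|=60+3|Z|\ge108 .$$
As $d_\omega\in\{-1,2,5\}$, we get $d_\omega=5$: $\omega\in T$, and the sum is $120$. On $K\setminus\{0\}$, $3\nmid\mu$ and $|\mu|\le5$, so $|\mu|\in\{1,5\}$ off $Z$ and $|\mu|\in\{2,4\}$ on $Z$. If $|\mu|=5$ occurs $a$ times and $|\mu|=4$ occurs $b$ times, then
$$60+3|Z|+24a+12b=120,\qquad\text{i.e.}\qquad|Z|+8a+4b=20 .$$
With $|Z|\ge16$: $(|Z|,a,b)=(16,0,1)$ or $(20,0,0)$. By (E) and Lemma 10, $|Z|=16$ and $Z$ is a $4$-dimensional subspace of $K$. There is exactly one $q$ with $|\mu(q)|=4$, and $0\ne q\in Z$.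

**Step 3: the values off $K$.** There $|\theta|$ is odd, prime to $3$ and $\le10$, so $|\theta|\in\{1,5,7\}$, and $\sum_{K^c}\theta^2=(1280-640)/4=160$. Let $N_5,N_7\subset K^c$ be the sets where $|\theta|=5,7$, of sizes $n_5,n_7$. Then $64+24n_5+48n_7=160$, i.e. $n_5+2n_7=4$.

**Step 4: invert the Fourier transform to find $T$.** By (9), $\widehat J=(16\mu^2-22)/6$ on $K\setminus\{0\}$, which is $-1,7,39$ for $|\mu|=1,2,4$. Off $K$, $\widehat J=(4\theta^2-22)/6$, which is $-3,13,29$ for $|\theta|=1,5,7$. Together with $\widehat J(0)=39$,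
$$\widehat J=-1+8\cdot1_Z+32(\delta_0+\delta_q)\ \text{ on }K,\qquad\widehat J=-3+16\cdot1_{N_5}+32\cdot1_{N_7}\ \text{ on }K^c .$$
In $J(u)=\frac1{128}\sum_x\widehat J(x)\chi_u(x)$ the part that is constant on $K$ and on $K^c$ contributes only for $u\in\{0,\omega\}$, and $\frac8{128}\sum_{x\in Z}\chi_u(x)=1_{Z^\perp}(u)$. So for $u\notin\{0,\omega\}$,
$$J(u)=1_{Z^\perp}(u)+\tfrac18\widehat e(u),\qquad e=2\delta_0+2\delta_q+1_{N_5}+2\cdot1_{N_7}.\tag{12}$$
Moreover $\widehat e(0)=4+n_5+2n_7=8$ and $\widehat e(\omega)=4-(n_5+2n_7)=0$, as $0,q\in K$ and $N_5,N_7\subset K^c$. Hence $8\mid\widehat e(u)$ for **all** $u$.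

Over a $5$-flat $x_0+L$ we have $\sum e=\frac{2^5}{128}\sum_{u\in L^\perp}\widehat e(u)\chi_u(x_0)$, and this is $\frac14$ of a multiple of $8$, hence even. So $1_{N_5}\equiv e$ mod $2$ has even sums on $5$-flats, and by Lemma 9 ($n=7$, $r=4$) $n_5=0$ or $n_5\ge8$. As $n_5\le4$, we get $n_5=0$, $n_7=2$, $N_7=\{z,z'\}$.

Now $\widehat e(u)/2=1+\chi_u(q)+\chi_u(z)+\chi_u(z')\in4\mathbb Z$ for all $u$, so the number of terms equal to $-1$ is always even. Hence $\chi_u(q+z+z')=1$ for all $u$, and $z'=z+q$. So
$$\tfrac18\widehat e(u)=\tfrac14(1+\chi_u(q))(1+\chi_u(z))$$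
is the indicator of $\langle q,z\rangle^\perp$. By (12), for $u\ne0,\omega$ we have $J(u)=2$ iff
$$u\in V:=Z^\perp\cap\langle q,z\rangle^\perp=\langle Z,z\rangle^\perp .$$
As $z\notin K\supset Z$, $\dim V=7-5=2$; as $\omega\cdot z=1$, $\omega\notin V$. Thus
$$T=(V\setminus\{0\})\cup\{\omega\},\qquad|T|=4,\qquad x_3+x_4=y-|T|=8 .\tag{13}$$

**Step 5: contradict (13) by looking at $V$-cosets.** By (M), for each $u\in V\setminus\{0\}$ we have $2j(5-j)\le8$, so $j\in\{0,1,4,5\}$ and at least four of the five pairs of $u$ have the same sign. Two of the three elements of $V\setminus\{0\}$, say $u,u'$, share this majority sign. Replacing $\varphi$ by $-\varphi$ if needed (this keeps $s=0$ and all types), it is $+$. Let $\alpha_k$ be the number of $V$-cosets meeting $W_+$ in exactly $k$ points, and $\beta_u,\beta_{u'}$ the numbers of cosets meeting it in two points of difference $u$, $u'$. A coset with $4$ points contains two pairs of $u$, one with $3$ points contains one. Counting pairs of $u$, pairs of $u'$, and points of $W_+$,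
$$2\alpha_4+\alpha_3+\beta_u\ge4,\qquad2\alpha_4+\alpha_3+\beta_{u'}\ge4,\qquad4\alpha_4+3\alpha_3+2\beta_u+2\beta_{u'}\le10 .$$
Subtracting the first two from the third, $\alpha_3+\beta_u+\beta_{u'}\le2$.

- If $\alpha_4\ge2$, (V) with $k=4$ gives four elements with $t^+\ge4$, i.e. four elements of $T$, outside $V$. But $T\setminus V=\{\omega\}$.
- If $\alpha_4=0$, adding the first two inequalities gives $8\le2\alpha_3+\beta_u+\beta_{u'}\le4$, a contradiction.
- If $\alpha_4=1$, adding gives $4\le2\alpha_3+\beta_u+\beta_{u'}\le\alpha_3+2$, which forces $\alpha_3=2$ and $\beta_u=\beta_{u'}=0$. By (V), applied with each of the two $3$-point cosets, there are $4+4=8$ elements outside $V$ with $t^+\ge3$. They have type $(3,1)$ or lie in $T\setminus V=\{\omega\}$, so $x_4\ge7$. But $u$ has exactly $2\alpha_4+\alpha_3+\beta_u=4$ pairs in $W_+$, so its fifth pair lies in $W_-$, and (M) with $j=4$ gives $x_3\ge8$. This contradicts $x_3+x_4=8$.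

So $s\ne0$.

## 8. For $s=6$ at most one difference has type $(5,0)$

Here $n_+=13$, $n_-=7$, $y=9$. This section prepares the exclusion of $s=6$.

**Claim 11.** If $s=6$, then $|T|\le1$.

*Proof.* Let $|T|\ge2$. Then $x_3\le y-|T|\le7$, so (M) gives $2j(5-j)\le7$, hence $j\in\{0,5\}$: the five pairs of each $u\in T$ have one sign. Five disjoint pairs need ten points and $n_-=7$, so the sign is $+$. Let $u\ne u'$ in $T$ and $V=\langle u,u'\rangle$. Let $\alpha_k$ count the $V$-cosets meeting $W_+$ in exactly $k$ points, and let $\beta_u,\beta_{u'},\beta''$ be the numbers of two-point intersections of difference $u,u',u+u'$. Counting the pairs of $u$ and of $u'$,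
$$2\alpha_4+\alpha_3+\beta_u=5=2\alpha_4+\alpha_3+\beta_{u'} ,$$
so $\beta_u=\beta_{u'}=:\beta$. Counting points, $4\alpha_4+3\alpha_3+2(2\beta+\beta'')+\alpha_1=13$. Inserting $4\alpha_4=10-2\alpha_3-2\beta$,
$$\alpha_3+2\beta+2\beta''+\alpha_1=3,\qquad\alpha_3+\beta=5-2\alpha_4\ \text{ is odd}.$$
So $\beta\le1$. If $\beta=1$, then $\alpha_3\le1$ is even, so $\alpha_3=0$, $\alpha_4=2$. If $\beta=0$, then $\alpha_3\le3$ is odd, so $(\alpha_3,\alpha_4)=(1,2)$ or $(3,1)$.

*Case $\alpha_4=2$.* Let $c+V,c'+V\subset W_+$ be the two full cosets. Then $E=(c+V)\cup(c'+V)$ is a coset of the $3$-dimensional space $V_3=\langle V,c+c'\rangle$. Each of the seven $\delta\in V_3\setminus\{0\}$ has four pairs in $E$, so $\delta\in T$, and by the above $\delta$ has exactly five pairs, all in $W_+$. A pair with exactly one element in $E$ has difference outside $V_3$. Hence the fifth pair of $\delta$ lies in $W_+\setminus E$, which has $13-8=5$ points. So exactly seven pairs in $W_+\setminus E$ have their difference in $V_3\setminus\{0\}$. If the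 $V_3$-cosets cut this set into parts of sizes $k_i$, the number of such pairs is $\sum\binom{k_i}2$ with $\sum k_i=5$. The partitions $5$, $4+1$, $3+2$, $3+1+1$, $2+2+1$, $2+1+1+1$, $1+\dots+1$ give $10,6,4,3,2,1,0$: never $7$.

*Case $\alpha_4=1$, $\alpha_3=3$.* (V), applied with each of the three $3$-point cosets, gives $12$ elements with $t^+\ge3$. All are counted by $y=9$, a contradiction. $\square$

## 9. The value $s=6$ does not occur

**Step 1: Parseval.** We express $|T|$ by the values of $\Phi$ and compare with Claim 11. By (9), $\sum_uJ(u)=\widehat J(0)=39+6=45$. Since $J\in\{0,1,2\}$ with $J=2$ exactly on $T$, $\sum J^2=45+2|T|$. So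
$$\sum_x\widehat J(x)^2=128(45+2|T|)=5760+256|T| .\tag{14}$$
For $x\ne0$, (9) gives $\widehat J=(4\theta^2-22)/6$: for $|\theta|=1,5,7$ the values $-3,13,29$, and for $|\theta|=2,10$ the values $-1,63$. Also $\theta(0)=3$, and if $\theta(x)$ is odd and $x\ne0$, then $|\theta(x)|\in\{1,5,7\}$. By (10), $\theta(x)\equiv1+\omega\cdot x$ mod $2$.

**Step 2: $\omega=0$ is impossible.** Then $\theta$ is odd everywhere. Let $n_5,n_7$ be the numbers of $x$ with $|\theta(x)|=5,7$. From $640=\sum\theta^2=9+127+24n_5+48n_7$ we get $n_5+2n_7=21$. As $13^2-9=160$ and $29^2-9=832$,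
$$\sum\widehat J^2=2025+9\cdot127+160n_5+832n_7=6528+512n_7 .$$
By (14), $|T|=3+2n_7\ge3$, contradicting Claim 11.

**Step 3: for $\omega\ne0$, the values off $K=\omega^\perp$.** Now $\theta$ is odd on $K$, and even and nonzero off $K$. By (11), $\sum_{K^c}\mu^2=80-8d_\omega$. This is at least $64$, so $d_\omega\in\{-1,2\}$ and the sum is $88$ or $64$. By (E) and Lemma 9 on the $6$-flat $K^c$ ($r=2$), the set $\{\mu\text{ even}\}\subset K^c$ is empty or has at least $16$ elements. In the latter case $\sum_{K^c}\mu^2\ge4\cdot16+48=112$, impossible. So $\mu$ is odd on $K^c$, and $|\mu|\in\{1,5\}$ there, i.e. $|\theta|\in\{2,10\}$. Let $N_5,N_7\subset K$ be the sets where $|\theta|=5,7$, of sizes $n_5,n_7$. By (11),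
$$9+63+24n_5+48n_7=\sum_K\theta^2=320+32d_\omega .$$

**Step 4: $d_\omega=-1$ is impossible.** Then $\sum_{K^c}\mu^2=88=64+24$, so exactly one point off $K$ has $|\mu|=5$, and $n_5+2n_7=9$. So
$$\sum\widehat J^2=2025+9\cdot63+160n_5+832n_7+63+63^2=8064+512n_7 ,$$
and (14) gives $|T|=9+2n_7$, contradicting Claim 11.

**Step 5: $d_\omega=2$ leaves one configuration.** Then $|\mu|=1$ everywhere off $K$, and $n_5+2n_7=13$. So
$$\sum\widehat J^2=2025+567+160n_5+832n_7+64=4736+512n_7 ,$$
and (14) gives $|T|=2n_7-4$. By Claim 11 this even number is $0$. So $T=\emptyset$, $n_7=2$, $n_5=9$, and $J\in\{0,1\}$.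

**Step 6: exclude it by a binary code.** On $K$ write $\widehat J=-3+16\kappa$, with $\kappa(0)=3$, $\kappa=1$ on $N_5$, $\kappa=2$ on $N_7$, $\kappa=0$ otherwise. Off $K$, $\widehat J=-1$, and we put $\kappa=0$. By Fourier inversion, as in Section 7, $J(u)=\frac{16}{128}\widehat\kappa(u)$ for $u\notin\{0,\omega\}$. So
$$\widehat\kappa(u)=8J(u)\in\{0,8\}\ (u\ne0,\omega),\qquad\widehat\kappa(0)=\widehat\kappa(\omega)=3+9+4=16 .$$
Consider the linear map $\mathbb F_2^7\to\mathbb F_2^{13}$, $u\mapsto(u\cdot x)_x$, where each $x\in N_5$ is used once and each $x\in N_7$ twice. The sum of $\chi_u(x)$ over the coordinates is $\widehat\kappa(u)-3$, so the image of $u$ has weight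
$$\tfrac12\big(13-(\widehat\kappa(u)-3)\big)=\frac{16-\widehat\kappa(u)}2 ,$$
which is $0$ for $u\in\{0,\omega\}$ and $4$ or $8$ otherwise. So the kernel is $\{0,\omega\}$, and the image $C$ is a $6$-dimensional code of length $13$ with all weights in $\{0,4,8\}$. For $c,c'\in C$, $2|c\cap c'|=|c|+|c'|-|c+c'|\in4\mathbb Z$, so $C\subset C^\perp$, and $\dim C^\perp=7$. The all-one vector $\mathbf 1$ is orthogonal to $C$ (even weights) and has weight $13$, so it lies in $C^\perp\setminus C$. Hence $C^\perp=C\cup(\mathbf 1+C)$ has all weights in $\{0,4,8,13,9,5\}$. But for $x\in N_7$ the two equal coordinates give a vector of weight $2$ in $C^\perp$, a contradiction.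

So $s\ne6$, and with (8) and Section 7 Proposition 8 is proved. By Proposition 7 every atom of length $20$ over $G$ has $s=\pm12$, which is (2). By the reduction in Section 2,
$$\rho_{2k+1}(G)\le20k+9<k\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor\qquad\text{for every }k\ge0 .$$
As $G$ is non-cyclic with $\mathsf D(G)=20\ge4$, this is part 1 of Theorem 3, and the conjecture is disproved. $\blacksquare$

## 10. The value $20k+9$ is reached for all large $k$

We want $2k+1$ atoms of total length $40k+18$ whose product is a product of length-two atoms. By part 1 they cannot all have length $20$, so we use one atom $u$ of length $18$ and $2k$ atoms of length $20$. Since $s(u)$ plus multiples of $12$ must vanish, we look for $s(u)=0$. The plan is to show that, once this count vanishes, everything else can be cancelled by images of $\pm U$ under automorphisms.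

**Step 1: translate into a free abelian group.** For a sequence $B=\prod(v_i,a_i)$ with all $a_i=\pm1$ and $v_i\ne0$, put $[B]=\sum a_iy_{v_i}$ in the free abelian group $Y'$ on symbols $y_v$, $0\ne v\in\mathbb F_2^{12}$. Since $-(v,1)=(v,-1)$, $[B]=0$ implies that $B$ is a product of length-two atoms.

This applies to $U$: all $v_w\ne0$. Otherwise $e_{w_0}\in C$ for some $w_0$, i.e. some affine function $x\cdot w+\varepsilon$ equals $1$ at exactly one point $w_0$ of $W$. Then $|\Phi(x)|=|12-2a_{w_0}|\in\{10,14\}$, against (3).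

For $\alpha\in GL_{12}(\mathbb F_2)$ let $\alpha U$ be the atom obtained by applying $\alpha$ to the first components. Let $-\beta U$ be the atom of the negatives of the terms of $\beta U$, so that $[-\beta U]=-[\beta U]$. Let $L_0\subset Y'$ be the subgroup generated by all
$$[\alpha U]-[\beta U]=[\alpha U]+[-\beta U],\qquad\alpha,\beta\in GL_{12}(\mathbb F_2).$$
This set of generators is closed under negation (exchange $\alpha,\beta$), so every element of $L_0$ is a finite sum of generators. Also $L_0$ is invariant under $GL_{12}(\mathbb F_2)$, acting by $y_v\mapsto y_{\alpha v}$. Every element $\sum n_vy_v$ of $L_0$ satisfies $\sum n_v=12m-12m=0$ for some $m$, and $\sum n_vv=0$ because the $\mathbb F_2$-components of each $\alpha U$ sum to $0$. The point is that these are the only conditions.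

**Lemma 12.** If $\sum n_v=0$ and $\sum n_vv=0$ in $\mathbb F_2^{12}$, then $\sum n_vy_v\in L_0$.

*Proof.* *(i) A linear map that almost fixes $U$.* Let $I=\{((a,0),0,0):a\in\mathbb F_4\}\subset W_+$, with corresponding vectors $v_1,\dots,v_4$. As $|I|$ is even and $\sum_{w\in I}w=0$, every affine function has even sum over $I$. So the functional $e_w\mapsto[w\in I]$ on $\mathbb F_2^W$ vanishes on $C$ and induces a functional $\lambda$ on $\mathbb F_2^{12}=\mathbb F_2^W/C$ with $\lambda(v_w)=[w\in I]$.

The vectors $v_1,\dots,v_4$ are independent. Indeed a relation among them is given by an affine function $A(x)+B(y)+\gamma z+\varepsilon$ ($A,B$ linear) that vanishes on $W\setminus I$. Vanishing on $W_-=\{(0,y,1)\}$ gives $B=0$ and $\gamma=\varepsilon$. Vanishing on the $12$ points of $W_+\setminus I$ makes the affine function $A+\varepsilon$ on $\mathbb F_4^2$ vanish at $12$ of $16$ points. A nonzero affine function vanishes at no more than $8$, so $A=0$, $\varepsilon=\gamma=0$. The relation is trivial.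

Let $p=v_1+v_2$ and $\tau(v)=v+\lambda(v)p$. As $\lambda(p)=0$, $\tau^2=\mathrm{id}$, so $\tau\in GL_{12}(\mathbb F_2)$. It swaps $v_1,v_2$, sends $v_3,v_4$ to $v_3+p,v_4+p$, and fixes the other $v_w$. All $a_w$ with $w\in I$ equal $1$, so
$$[\tau U]-[U]=(y_{v_3+p}-y_{v_3})+(y_{v_4+p}-y_{v_4})\in L_0 ,$$
where $v_3,v_4,p$ are independent. Put $\delta_p(a)=y_{a+p}-y_a$ for $a\notin\{0,p\}$. Since $GL_{12}(\mathbb F_2)$ is transitive on independent triples and $L_0$ is invariant, $\delta_p(a)+\delta_p(b)\in L_0$ for all independent $a,b,p$.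

*(ii) $\delta_p(a)$ does not depend on $a$.* Work modulo $L_0$. Let $a,b,p$ be independent and choose $c$ with $a,b,c,p$ independent. Then $\delta_p(a)=-\delta_p(b)=\delta_p(c)=-\delta_p(a)$. So $2\delta_p(a)=0$ and $\delta_p(a)=\delta_p(b)$. Also $\delta_p(a+p)=-\delta_p(a)=\delta_p(a)$. If $a,a'\notin\{0,p\}$ and $a'\notin\{a,a+p\}$, then $a,a',p$ are independent. So $\delta_p(a)=:d(p)$ is the same for all $a\notin\{0,p\}$, and $2d(p)=0$.

*(iii) $d$ is additive.* For distinct nonzero $a,p$ we have $y_a+d(p)=y_{a+p}=y_p+d(a)$, so $y_a-d(a)=:y_*$ does not depend on $a$. For distinct nonzero $p,p'$ and $a\notin\langle p,p'\rangle$,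
$$y_a+d(p+p')=y_{a+p+p'}=y_{a+p}+d(p')=y_a+d(p)+d(p') .$$
Together with $2d(p)=0$ and $d(0):=0$, $d$ is additive on $\mathbb F_2^{12}$. Hence, modulo $L_0$,
$$\sum n_vy_v=\sum n_v\big(y_*+d(v)\big)=\Big(\sum n_v\Big)y_*+d\Big(\sum n_vv\Big)=0 .\qquad\square$$

**Step 2: an atom $u$ of length $18$ with $s(u)=0$.** Let $\varepsilon_1,\dots,\varepsilon_4,b,f_1,\dots,f_7$ be a basis of $\mathbb F_2^{12}$ and $\varepsilon_5=\varepsilon_1+\dots+\varepsilon_4$.

*(a) A starting atom.* The sequence
$$U_1=(b,-1)\prod_{i=1}^5(\varepsilon_i,1)(\varepsilon_i+b,1)$$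
is an atom of length $11$. It is zero-sum: $b+5b=0$ and $-1+10=9\equiv0$ mod $3$. Let a zero-sum subsequence contain $k_i\in\{0,1,2\}$ terms of the $i$-th pair $(\varepsilon_i,1)(\varepsilon_i+b,1)$, and $(b,-1)$ with multiplicity $\delta\in\{0,1\}$. Modulo $b$ the only nontrivial relation among $\varepsilon_1,\dots,\varepsilon_5$ is $\sum\varepsilon_i=0$, so the $k_i$ have equal parity. If all $k_i=1$, the $\mathbb F_3$-sum is $5-\delta\not\equiv0$ mod $3$. Otherwise $k_i\in\{0,2\}$. With $j$ full pairs, each of sum $(b,2)$, we need $j+\delta\equiv0$ mod $2$ and $2j\equiv\delta$ mod $3$. For $\delta=0$: $6\mid j$, so $j=0$. For $\delta=1$: $j$ is odd and $j\equiv2$ mod $3$, so $j=5$. The subsequence is empty or everything.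

*(b) Splitting.* If $S\cdot(v,a)$ is an atom and $f$ is not in the span of its $\mathbb F_2$-components, then $S\cdot(v+f,-a)\cdot(f,-a)$ is an atom. The two new terms sum to $(v,-2a)=(v,a)$. A zero-sum subsequence contains both or neither of them, since otherwise $f$ would lie in that span. So it corresponds to a zero-sum subsequence of $S\cdot(v,a)$.

*(c) The atom.* Starting from $U_1$, split $(\varepsilon_i,1)$ with $f_i$ for $1\le i\le5$, then $(b,-1)$ with $f_6$, then $(f_1,-1)$ with $f_7$. The result is the atom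
$$u=\prod_{i=1}^5(\varepsilon_i+b,1)\prod_{i=1}^5(\varepsilon_i+f_i,-1)\prod_{i=2}^5(f_i,-1)\cdot(b+f_6,1)(f_6,1)(f_1+f_7,1)(f_7,1).$$
Its length is $11+7=18$. It has $5+2+2=9$ signs $+$ and $5+4=9$ signs $-$, so $s(u)=0$, and all its $\mathbb F_2$-components are nonzero.

**Step 3: cancel.** The coefficient sum of $[u]$ is $s(u)=0$, and the $\mathbb F_2$-components of $u$ sum to $0$. By Lemma 12, $-[u]\in L_0$. So $-[u]$ is a sum of generators $[\alpha U]+[-\beta U]$: there are $k'\ge0$ and $2k'$ atoms $U_1',\dots,U_{2k'}'$ of length $20$ with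
$$[u\,U_1'\cdots U_{2k'}']=0 .$$
Hence $u\,U_1'\cdots U_{2k'}'$, a product of $2k'+1$ atoms, is a product of $(18+40k')/2=20k'+9$ atoms of length two, and $\rho_{2k'+1}(G)\ge20k'+9$.

For $k\ge k'$ multiply by $k-k'$ copies of $U\cdot(-U)$. Each copy is a product of two atoms of length $20$, and also of $20$ atoms of length two. So $\rho_{2k+1}(G)\ge20k+9$. With part 1,
$$\rho_{2k+1}(G)=20k+9=k\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor-1\qquad\text{for all }k\ge k_0:=k' .$$
This is part 2 of Theorem 3. $\blacksquare$
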